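\title{Regular foliations that are not cohomologically K\"ahler}

\begin{abstract}
A foliation of dimension $p$ on a compact K\"ahler manifold is cohomologically K\"ahler if the $p$-th power of every K\"ahler class has nonzero image in the $p$-th cohomology of the canonical sheaf of the foliation. We disprove the conjecture that every regular foliation has this property. The counterexample is a foliation by surfaces on a projective fourfold, obtained by blowing up a flat $\mathbb{P}^2$-bundle over a compact ball quotient along a section transverse to the leaves, and the K\"ahler class is rational. We also determine the exact range of the statement: it holds for all regular foliations of dimension $p$ and codimension $q$ if and only if $p\le 1$ or $q\le 1$.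
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a compact K\"ahler manifold of dimension $n$, with holomorphic tangent sheaf $T_X$; manifolds are connected throughout. A \emph{distribution} $\mathcal{D}$ on $X$ is given by a subsheaf $T_{\mathcal{D}}\subseteq T_X$ with torsion-free quotient, and its \emph{dimension} is the rank of $T_{\mathcal{D}}$. A \emph{foliation} $\mathcal{F}$ is a distribution whose sheaf $T_{\mathcal{F}}$ is closed under the Lie bracket. It is \emph{regular} if $T_X/T_{\mathcal{F}}$ is locally free, that is, if $T_{\mathcal{F}}$ is a subbundle. By the Frobenius theorem, a regular foliation of dimension $p$ is given locally by the fibers of a holomorphic submersion onto an open subset of $\mathbb{C}^{n-p}$, and these local fibers glue to the \emph{leaves}.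

Let $\mathcal{F}$ be a foliation of dimension $p$, and let $\omega_{\mathcal{F}}=(\det T_{\mathcal{F}})^*$ be its canonical sheaf, a line bundle. Restriction of holomorphic $p$-forms to $T_{\mathcal{F}}$ is a map $\Omega^p_X\to\omega_{\mathcal{F}}$, and it induces
\[
\iota_{\mathcal{F}}\colon H^p(X,\Omega^p_X)\longrightarrow H^p(X,\omega_{\mathcal{F}}).
\]

\begin{definition}
The foliation $\mathcal{F}$ is \emph{cohomologically K\"ahler} if $\iota_{\mathcal{F}}(\gamma^p)\neq0$ for every K\"ahler class $\gamma\in H^1(X,\Omega^1_X)\cong H^{1,1}(X)$. The same definition applies to distributions.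
\end{definition}

The class $\iota_{\mathcal{F}}(\gamma^p)$ stands in for the volume of the leaves. Indeed, if $\mathcal{F}$ is regular and $L$ is a compact leaf, then $\omega_{\mathcal{F}}|_L=K_L$, and the restriction $H^p(X,\omega_{\mathcal{F}})\to H^p(L,K_L)\cong\mathbb{C}$ sends $\iota_{\mathcal{F}}(\gamma^p)$ to $\int_L\gamma^p>0$. So a regular foliation with a compact leaf is cohomologically K\"ahler. Two further cases are known: regular foliations of dimension one, and foliations whose tangent sheaf is a direct summand of $T_X$ (Proposition~\ref{prop:known} recalls the proofs). Since the $p$-th power of a K\"ahler form is a positive volume form on every leaf, compact or not, one is led to the following guess, posed in \cite{DPPT}.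

\begin{quote}
\textbf{Conjecture.} \emph{Every regular foliation on a compact K\"ahler manifold is cohomologically K\"ahler.}
\end{quote}

Neither hypothesis on $\mathcal{F}$ can be dropped. No foliation of dimension one on $\mathbb{P}^2$ is cohomologically K\"ahler, because $H^1(\mathbb{P}^2,A)=0$ for every line bundle $A$; thus regularity is needed. On $\mathbb{P}^3$, the form $x_0\,dx_1-x_1\,dx_0+x_2\,dx_3-x_3\,dx_2$ is a nowhere vanishing section of $\Omega^1(2)$. Its kernel is a non-integrable subbundle $T_{\mathcal{D}}$ of rank two with quotient $\mathcal{O}(2)$, so $\omega_{\mathcal{D}}\cong K_{\mathbb{P}^3}(2)=\mathcal{O}(-2)$ and $H^2(\mathbb{P}^3,\omega_{\mathcal{D}})=0$; thus integrability is needed. We show that the two hypotheses together do not suffice.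

\begin{theorem}\label{thm:A}
There are a smooth projective fourfold $X$, a regular foliation $\mathcal{F}$ of dimension $2$ on $X$, and a rational K\"ahler class $\gamma$ on $X$ with $\iota_{\mathcal{F}}(\gamma^2)=0$ in $H^2(X,\omega_{\mathcal{F}})$. So $\mathcal{F}$ is not cohomologically K\"ahler.

More precisely, $X$ is the blow-up of a $\mathbb{P}^2$-bundle $\mathbb{P}(E)$ over a compact ball quotient surface $S$ along the section defined by a line subbundle $\ell\subset E$. Let $\mu$ be the pull-back of $c_1(\mathcal{O}_{\mathbb{P}(E)}(1))$, let $e$ be the class of the exceptional divisor, and let $\lambda=c_1(\ell)$. Every class in $H^{1,1}(X)$ can be written uniquely as $\gamma=x\mu+\theta-\varepsilon e$ with $x,\varepsilon\in\mathbb{C}$ and $\theta\in H^{1,1}(S)$, and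
\[
\iota_{\mathcal{F}}(\gamma^2)=0\quad\Longleftrightarrow\quad\int_S\theta^2=\varepsilon^2\int_S\lambda^2 .
\]
\end{theorem}

A multiple of a rational K\"ahler class is the first Chern class of an ample line bundle, so the conjecture fails even for ample classes. The second theorem gives the exact range in which it holds.

\begin{theorem}\label{thm:B}
Let $p,q\ge0$ be integers. Every regular foliation of dimension $p$ and codimension $q$ on every compact K\"ahler manifold is cohomologically K\"ahler if and only if $p\le1$ or $q\le1$. In particular the conjecture holds for $\dim X\le3$, and $4$ is the smallest dimension of a counterexample.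
\end{theorem}

Serre duality (Section~\ref{sec:duality}) turns the condition $\iota_{\mathcal{F}}(\gamma^p)=0$ into the vanishing of the intersection numbers of $\gamma^p$ with certain $(q,q)$-classes that play the role of transverse volume forms. For $q=1$ one of these classes has a definite sign, and this proves the positive half of Theorem~\ref{thm:B} (Section~\ref{sec:range}). For $p=q=2$, blowing up a surface transverse to the leaves preserves regularity and adds a negative term to the intersection number. Section~\ref{sec:model} shows this term on $\mathbb{P}^2\times\mathbb{P}^2$, where compact curves in the leaves keep it too small. Sections~\ref{sec:fourfold}--\ref{sec:kahler} replace one factor $\mathbb{P}^2$ by the ball, where these curves disappear.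

\section{Duality and conormal classes}\label{sec:duality}

We compute the cohomology of a holomorphic vector bundle $A$ by the Dolbeault complex: $H^i(X,A)$ is the space of $\bar\partial$-closed smooth $(0,i)$-forms with values in $A$, modulo $\bar\partial$-exact ones. The wedge product makes
\[
R(A)=\bigoplus_{i\ge0}H^i(X,\wedge^iA)
\]
an algebra. It is commutative, because the signs from the form part and from the exterior power cancel, and it vanishes in degrees $i>\operatorname{rk}A$. A bundle map $A\to A'$ induces an algebra homomorphism $R(A)\to R(A')$. On a compact K\"ahler manifold, Hodge theory identifies $R(\Omega^1_X)$ with the subalgebra $\bigoplus_iH^{i,i}(X)$ of $H^*(X,\mathbb{C})$, the Dolbeault class of a $d$-closed $(i,i)$-form going to its de Rham class. If $A$ is a line bundle with a Hermitian metric and $a$ is a local holomorphic frame, the \emph{Chern form} $-\frac{i}{2\pi}\partial\bar\partial\log\|a\|^2$ does not depend on $a$ and represents $c_1(A)$.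

Let $\mathcal{F}$ be a regular foliation of dimension $p$ and codimension $q=n-p$, with normal bundle $N=T_X/T_{\mathcal{F}}$. The conormal sequence
\begin{equation}\label{eq:conormal}
0\longrightarrow N^*\longrightarrow\Omega^1_X\longrightarrow T^*_{\mathcal{F}}\longrightarrow0
\end{equation}
gives algebra homomorphisms $j\colon R(N^*)\to R(\Omega^1_X)$ and $\rho\colon R(\Omega^1_X)\to R(T^*_{\mathcal{F}})$. In degree $p$ the map $\rho$ is $\iota_{\mathcal{F}}$, so $\iota_{\mathcal{F}}(\gamma^p)=\rho(\gamma)^p$. We call the classes in the image of $j$ \emph{conormal}. A product of more than $q$ conormal $(1,1)$-classes is zero, since $R(N^*)$ vanishes in degrees above $q$. This formalism already gives the known cases.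

\begin{proposition}\label{prop:known}
Let $\mathcal{F}$ be a foliation of dimension $p$ on $X$. If $\mathcal{F}$ is regular and $p=1$, or if $T_X=T_{\mathcal{F}}\oplus T_{\mathcal{E}}$ for some distribution $\mathcal{E}$, then $\mathcal{F}$ is cohomologically K\"ahler.
\end{proposition}

\begin{proof}
Let $\gamma$ be a K\"ahler class, so that $\gamma^n\neq0$. Suppose $\mathcal{F}$ is regular and $p=1$. If $\rho(\gamma)=0$, then $\gamma$ is conormal by the long exact sequence of \eqref{eq:conormal}, and $\gamma^n=0$ because $n>q$; this is a contradiction.

In the second case $T_{\mathcal{F}}$ and $T_{\mathcal{E}}$ are direct summands of a locally free sheaf, hence locally free, and $\Omega^1_X=T^*_{\mathcal{F}}\oplus T^*_{\mathcal{E}}$. Write $\gamma=\gamma'+\gamma''$ accordingly. Powers of $\gamma'$ above $p$ and powers of $\gamma''$ above $n-p$ vanish, so $\gamma^n=\binom{n}{p}\gamma'^{\,p}\gamma''^{\,n-p}$ and $\gamma'^{\,p}\neq0$. Since $\gamma'^{\,p}$ is the image of $\rho(\gamma)^p$ under $R(T^*_{\mathcal{F}})\to R(\Omega^1_X)$, we get $\rho(\gamma)^p\neq0$.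
\end{proof}

For $p\ge2$ the vanishing of $\rho(\gamma)^p$ does not force $\gamma$ to be conormal, and another description of the kernel of $\iota_{\mathcal{F}}$ is needed.

\begin{lemma}[Duality]\label{lem:duality}
For $b\in H^p(X,\Omega^p_X)$, one has $\iota_{\mathcal{F}}(b)=0$ if and only if $\int_Xj(a)\,b=0$ for all $a\in H^q(X,\det N^*)$.
\end{lemma}

\begin{proof}
Let $\nu$ and $w$ be local sections of $\det N^*=\wedge^qN^*\subset\Omega^q_X$ and of $\Omega^p_X$. The kernel of the surjection $\Omega^p_X\to\omega_{\mathcal{F}}$ is $N^*\wedge\Omega^{p-1}_X$, and $\nu\wedge N^*=0$, so $\nu\wedge w$ depends only on $\nu$ and $w|_{T_{\mathcal{F}}}$. The rule $\nu\otimes w|_{T_{\mathcal{F}}}\mapsto\nu\wedge w$ therefore defines a map $\det N^*\otimes\omega_{\mathcal{F}}\to K_X$, and a local frame of $\Omega^1_X$ whose first $q$ members span $N^*$ shows that it is an isomorphism. By Serre duality, the pairing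
\[
\langle\ ,\ \rangle\colon H^q(X,\det N^*)\times H^p(X,\omega_{\mathcal{F}})\longrightarrow H^n(X,K_X)\cong\mathbb{C},
\]
given by the wedge product of Dolbeault representatives followed by integration, is perfect. By the definition of the isomorphism, $\langle a,\iota_{\mathcal{F}}(b)\rangle=\pm\int_Xj(a)\,b$, with a sign depending only on $p$ and $q$.
\end{proof}

When $\mathcal{F}$ is given by a submersion $f\colon X\to B$ onto a compact manifold, $\det N^*=f^*K_B$, the pull-back $a$ of a generator of $H^q(B,K_B)$ has $j(a)$ proportional to the class of a fiber, and $\int_Xj(a)\gamma^p$ is again a volume. In general we need a source of conormal classes.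

\begin{lemma}\label{lem:basic}
Let $A$ be a line bundle on $X$ with local holomorphic frames $a_i$ on open sets $U_i$ covering $X$, and write $a_i=g_{ik}a_k$. If every $dg_{ik}$ is a section of $N^*$, that is, if the transition functions are locally constant along the leaves, then $c_1(A)$ is conormal.
\end{lemma}

\begin{proof}
Let $(\chi_k)$ be a partition of unity subordinate to $(U_k)$, and set $\alpha_i=\sum_k\chi_k\,d\log g_{ik}$, a smooth section of $N^*$ on $U_i$. The relation $g_{il}g_{lk}=g_{ik}$ gives $\alpha_i-\alpha_l=d\log g_{il}$, which is holomorphic. So the forms $\bar\partial\alpha_i$ glue to a $\bar\partial$-closed $(0,1)$-form with values in $N^*$, whose class lies in $H^1(X,N^*)$. For a Hermitian metric on $A$, the relation $\|a_i\|^2=|g_{il}|^2\|a_l\|^2$ gives $\partial\log\|a_i\|^2-\partial\log\|a_l\|^2=d\log g_{il}$ as well. Hence $\partial\log\|a_i\|^2-\alpha_i$ is a global $(1,0)$-form, and the Chern form $\frac{i}{2\pi}\bar\partial\partial\log\|a_i\|^2$ is $\bar\partial$-cohomologous to $\frac{i}{2\pi}\bar\partial\alpha_i$.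
\end{proof}

\section{A model: the blow-up of $\mathbb{P}^2\times\mathbb{P}^2$ along the diagonal}\label{sec:model}

A counterexample has $p\ge2$, no compact leaf and no complementary distribution. A blow-up is a natural way to destroy a splitting of the tangent bundle, but it must preserve regularity. The next lemma is the local reason why it does so when the center is transverse to the leaves. Let $V=\mathbb{C}^3$, and let $\mathbb{P}(V)$ be the plane of lines in $V$.

\begin{lemma}\label{lem:submersion}
Let $U\subseteq\mathbb{P}(V)$ be open, let $\widetilde X$ be the blow-up of $U\times\mathbb{P}(V)$ along $\Delta=\{(s,z):s=z\}$, with exceptional divisor $\widetilde D$, and let $f\colon\widetilde X\to\mathbb{P}(V)$ be induced by the second projection. Then $f$ is a submersion. The fiber $f^{-1}(z)$ is $U$ if $z\notin U$. If $z\in U$, it is the blow-up of $U$ at $z$, and $\widetilde D$ meets it transversally along the exceptional curve.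
\end{lemma}

\begin{proof}
Off $\widetilde D$ the map $f$ is the second projection. Near a point of $\Delta$, take coordinates $s,z\in\mathbb{C}^2$ in one affine chart and set $u=s-z$. In the coordinates $(u,z)$ the center is $\{u=0\}$. So $\widetilde X$ is locally an open subset of $\mathrm{Bl}_0\mathbb{C}^2_u\times\mathbb{C}^2_z$, the map $f$ is the projection to the second factor, and $\widetilde D$ is the product of the exceptional curve with $\mathbb{C}^2_z$.
\end{proof}

Transversality of the center to the fibers of the second projection is what allowed the coordinates $(u,z)$. If one blows up a point of $U\times\mathbb{P}(V)$ instead, $f$ is constant on the three-dimensional exceptional divisor, so $df$ has rank at most one there.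

\begin{example}\label{ex:model}
Take $U=\mathbb{P}(V)$, and let $\mathcal{F}$ be the foliation of $\widetilde X$ by the fibers of $f$. Let $\eta$ and $\mu$ be the pull-backs of the hyperplane classes of the first and second factors, let $e=[\widetilde D]$, and let $\gamma=x\mu+y\eta-\varepsilon e$ with $x,y,\varepsilon$ real. The class $\mu^2$ is the class of a leaf $F=f^{-1}(z)=\mathrm{Bl}_z\mathbb{P}^2$. On $F$, the class $\mu$ restricts to zero, $\eta$ to the pull-back $H$ of a line and $e$ to the exceptional curve $C$, with $H^2=1$, $H\cdot C=0$ and $C^2=-1$. Hence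
\[
\int_{\widetilde X}\mu^2\gamma^2=(yH-\varepsilon C)^2=y^2-\varepsilon^2 .
\]
The blow-up has made the quadratic form $\gamma\mapsto\int\mu^2\gamma^2$ indefinite. It remains positive on K\"ahler classes, and two curves in $F$ show why: $\gamma$ has degree $\varepsilon$ on $C$, and degree $y-\varepsilon$ on the strict transform of a line through $z$, whose class is $H-C$. A K\"ahler class has $0<\varepsilon<y$.
\end{example}

To reach $\varepsilon=y$ one would start from a K\"ahler class with small $\varepsilon$ and add multiples of a class such as $\mu-e$, which raises $\varepsilon$ and leaves $y$ unchanged. In the model this leaves the K\"ahler cone, because $\mu-e$ has degree $-1$ on the curves of class $H-C$. We therefore take for $U$ a ball, whose intersections with lines are discs, and recover compactness by dividing by a group that acts on both factors. The formula of Example~\ref{ex:model} will survive, and $\mu-e$ will become semipositive.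

\section{The fourfold and its foliation}\label{sec:fourfold}

\subsection*{The ball quotient}
On $V=\mathbb{C}^3$, with standard basis $e_0,e_1,e_2$, consider the Hermitian form
\[
h(x,y)=-x_0\bar y_0+x_1\bar y_1+x_2\bar y_2 ,
\]
and let $\mathbb{B}=\{[v]\in\mathbb{P}(V):h(v,v)<0\}$. A negative vector has $x_0\neq0$, so the points of $\mathbb{B}$ are the lines spanned by $v(s)=(1,s_1,s_2)$ with $h(v(s),v(s))=|s|^2-1<0$: thus $\mathbb{B}$ is the unit ball of $\mathbb{C}^2$. Let $G=SU(2,1)$ be the group of linear maps of determinant one preserving $h$. It acts transitively on $\mathbb{B}$: a vector $v$ with $h(v,v)=-1$ has positive definite orthogonal complement, so it extends to a basis with the same Gram matrix as $e_0,e_1,e_2$, and rescaling the last vector by a unit complex number makes the determinant one. The stabilizer of a point preserves a negative line and its positive definite complement, so it is compact.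

Let $\Gamma\subset G$ be a torsion-free cocompact lattice; such a lattice exists by \cite{Borel}. The stabilizers in $\Gamma$ of points of $\mathbb{B}$ are discrete and compact, hence finite, hence trivial because $\Gamma$ is torsion-free. So $S=\Gamma\backslash\mathbb{B}$ is a complex surface, compact because $\Gamma$ is cocompact.

Let $E=\Gamma\backslash(\mathbb{B}\times V)$, a flat holomorphic bundle of rank three on $S$. The lines $\mathbb{C}v(s)$ form a $G$-invariant subbundle of $\mathbb{B}\times V$, which descends to a line subbundle $\ell\subset E$. Put $Q=E/\ell$ and $\lambda=c_1(\ell)$. The $G$-invariant metric $-h$ on $\ell$ has Chern form $-\frac{i}{2\pi}\partial\bar\partial\log(1-|s|^2)$. At $s=0$ this equals $\frac{i}{2\pi}(ds_1\wedge d\bar s_1+ds_2\wedge d\bar s_2)$, which is positive, and by transitivity of $G$ the form is positive everywhere. So $\lambda$ is an integral K\"ahler class on $S$, and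
\[
\Lambda:=\int_S\lambda^2>0 .
\]

\subsection*{The fourfold}
Let $\pi\colon Z=\mathbb{P}(E)=\Gamma\backslash(\mathbb{B}\times\mathbb{P}(V))\to S$ be the bundle of lines in $E$, with tautological subbundle $\mathcal{O}(-1)\subset\pi^*E$ and $\mu=c_1(\mathcal{O}(1))$. The section $\sigma\colon S\to Z$, $s\mapsto\ell_s$, has image $\Sigma=\Gamma\backslash\Delta$, where $\Delta=\{s=z\}$, and $\sigma^*\mathcal{O}(-1)=\ell$, so that
\begin{equation}\label{eq:sigma}
\sigma^*\mu=-\lambda .
\end{equation}
Let $\beta\colon X\to Z$ be the blow-up of the surface $\Sigma$, with exceptional divisor $D$ and $e=[D]=c_1(\mathcal{O}(D))$. Then $X=\Gamma\backslash\widetilde X$, where $\widetilde X$ is the blow-up of Lemma~\ref{lem:submersion} for $U=\mathbb{B}$. We use the same letter for a class on $S$ or $Z$ and for its pull-back to $X$.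

We recall two standard facts about K\"ahler classes. If $\lambda$ is a K\"ahler class on a compact manifold $S$ and $E$ is a vector bundle on $S$, then $c_1(\mathcal{O}(1))+k\lambda$ is a K\"ahler class on $\mathbb{P}(E)$ for all large $k$. If $\kappa_0$ is a K\"ahler class on a compact manifold $Z$ and $\beta$ is the blow-up of a submanifold, with exceptional class $e$, then $\beta^*\kappa_0-\tau e$ is a K\"ahler class for all small $\tau>0$. Fix a large integer $k$ and then a small rational $\tau$ with $0<\tau<k$, so that
\begin{equation}\label{eq:kappa}
\kappa=\mu+k\lambda-\tau e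
\end{equation}
is a K\"ahler class on $X$. It is rational, so $X$ is projective by the Kodaira embedding theorem.

The cohomology of a projective bundle and of a blow-up gives $H^2(Z,\mathbb{C})=\pi^*H^2(S,\mathbb{C})\oplus\mathbb{C}\mu$ and $H^2(X,\mathbb{C})=\beta^*H^2(Z,\mathbb{C})\oplus\mathbb{C}e$. Pull-backs are injective and preserve Hodge types, and $\mu$ and $e$ have type $(1,1)$. Therefore
\begin{equation}\label{eq:h11}
H^{1,1}(X)=\mathbb{C}\mu\oplus H^{1,1}(S)\oplus\mathbb{C}e .
\end{equation}

\subsection*{The foliation}
By Lemma~\ref{lem:submersion}, $f\colon\widetilde X\to\mathbb{P}(V)$ is a submersion, so $\ker df$ is a rank two subbundle of $T_{\widetilde X}$ closed under the Lie bracket. Since $f$ is $\Gamma$-equivariant, $\ker df$ descends to a regular foliation $\mathcal{F}$ of dimension $2$ on $X$, and $N^*$ is the quotient by $\Gamma$ of $f^*\Omega^1_{\mathbb{P}(V)}$. The leaves are the images of the fibers of $f$: blow-ups of the ball at a point $z\in\mathbb{B}$, and quotients of the ball by the stabilizer in $\Gamma$ of a point $z\notin\mathbb{B}$.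

Before the blow-up, the second projection defines a regular foliation on $Z$ that is complementary to the fibers of $\pi$, hence cohomologically K\"ahler by Proposition~\ref{prop:known}. The blow-up cannot be omitted.

\section{The kernel of $\iota_{\mathcal{F}}$}\label{sec:kernel}

By Lemma~\ref{lem:duality}, the equation $\iota_{\mathcal{F}}(b)=0$ amounts to one linear condition on $b$ for each independent class in $H^2(X,\det N^*)$. We show that there is only one condition and that, as in the model, it is given by $\mu^2$, although $\mu^2$ is no longer the class of a leaf.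

\begin{lemma}\label{lem:dim}
$\dim H^2(X,\det N^*)=1$.
\end{lemma}

\begin{proof}
Let $K'$ be the line bundle on $Z$ obtained as the quotient of $\mathrm{pr}_2^*K_{\mathbb{P}(V)}$ by $\Gamma$. Then $\det N^*=\beta^*K'$. For the blow-up of a submanifold, $\beta_*\mathcal{O}_X=\mathcal{O}_Z$ and $R^i\beta_*\mathcal{O}_X=0$ for $i>0$, so the projection formula and the Leray spectral sequence give $H^2(X,\beta^*K')=H^2(Z,K')$.

Over a small open set $S'\subset S$, lifted to $\mathbb{B}$, we have $\pi^{-1}(S')=S'\times\mathbb{P}(V)$ and $K'=\mathrm{pr}_2^*K_{\mathbb{P}(V)}$, so $R^i\pi_*K'|_{S'}=\mathcal{O}_{S'}\otimes H^i(\mathbb{P}(V),K_{\mathbb{P}(V)})$. These groups vanish for $i\neq2$. For $i=2$, integration gives an isomorphism $H^2(\mathbb{P}(V),K_{\mathbb{P}(V)})\cong\mathbb{C}$ that is invariant under automorphisms of $\mathbb{P}(V)$; two lifts differ by an element of $\Gamma$, so the local trivializations agree and $R^2\pi_*K'\cong\mathcal{O}_S$. The Leray spectral sequence gives $H^2(Z,K')=H^0(S,\mathcal{O}_S)=\mathbb{C}$.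
\end{proof}

\begin{lemma}\label{lem:mu}
The class $\mu$ is conormal, and $\mu^3=0$.
\end{lemma}

\begin{proof}
The bundle $\beta^*\mathcal{O}(1)$ is the quotient of $f^*\mathcal{O}_{\mathbb{P}(V)}(1)$ by $\Gamma$. Cover $X$ by small open sets $U_i$ with chosen lifts to $\widetilde X$, let $f_i\colon U_i\to\mathbb{P}(V)$ be $f$ composed with the lift, and let $a_i=f_i^*t_i$, where $t_i$ is a frame of $\mathcal{O}_{\mathbb{P}(V)}(1)$ near $f_i(U_i)$. Near a point of $U_i\cap U_k$ the lifts differ by a fixed $g\in\Gamma$, so $f_i=g\circ f_k$, and $g$ acts on $\mathcal{O}_{\mathbb{P}(V)}(1)$. The transition function is then $\varphi\circ f_k$, where $g^*t_i=\varphi\,t_k$ on an open subset of $\mathbb{P}(V)$. Its differential $f_k^*d\varphi$ is a section of $N^*$, and Lemma~\ref{lem:basic} applies. Since $q=2$, the cube of a conormal $(1,1)$-class vanishes.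
\end{proof}

\begin{lemma}\label{lem:numbers}
For $\theta,\theta'\in H^2(S,\mathbb{C})$ and $b\in H^2(Z,\mathbb{C})$,
\[
\int_X\mu^2\theta\theta'=\int_S\theta\theta',\qquad\int_X\mu^2\,b\,e=0,\qquad\int_X\mu^2e^2=-\Lambda .
\]
\end{lemma}

\begin{proof}
The first integral can be computed on $Z$, because $\beta$ is an isomorphism off sets of measure zero. Integrating along the fibers of $\pi$, on which $\mu$ is the hyperplane class and $\mu^2$ has integral $1$, gives $\int_S\theta\theta'$. For the other two, multiplying by $e$ and integrating over $X$ is the same as integrating over $D$, which is a $\mathbb{P}^1$-bundle over $\Sigma$. The class $\mu^2b|_D$ is pulled back from $H^6(\Sigma,\mathbb{C})=0$. Finally $\mathcal{O}(D)$ has degree $-1$ on the fibers of $D\to\Sigma$, so $\int_D\mu^2e=-\int_\Sigma\mu^2$, and $\int_\Sigma\mu^2=\int_S(-\lambda)^2=\Lambda$ by \eqref{eq:sigma}.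
\end{proof}

\begin{proposition}\label{prop:criterion}
For $b\in H^{2,2}(X)$, one has $\iota_{\mathcal{F}}(b)=0$ if and only if $\int_X\mu^2b=0$. For $\gamma=x\mu+\theta-\varepsilon e$ with $x,\varepsilon\in\mathbb{C}$ and $\theta\in H^{1,1}(S)$,
\begin{equation}\label{eq:quadric}
\int_X\mu^2\gamma^2=\int_S\theta^2-\varepsilon^2\Lambda .
\end{equation}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:mu}, $\mu=j(m)$ with $m\in H^1(X,N^*)$, so $\mu^2=j(m^2)$ with $m^2\in H^2(X,\det N^*)$. Since $\int_X\mu^2\lambda^2=\Lambda\neq0$ by Lemma~\ref{lem:numbers}, the class $m^2$ is nonzero, and it spans $H^2(X,\det N^*)$ by Lemma~\ref{lem:dim}. Lemma~\ref{lem:duality} gives the first claim. For the second, expand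
\[
\mu^2\gamma^2=\mu^2(x\mu+\theta)^2-2\varepsilon\,\mu^2(x\mu+\theta)\,e+\varepsilon^2\mu^2e^2 .
\]
The first term equals $\mu^2\theta^2$ because $\mu^3=0$, and Lemma~\ref{lem:numbers} evaluates the three integrals as $\int_S\theta^2$, $0$ and $-\varepsilon^2\Lambda$.
\end{proof}

Formula \eqref{eq:quadric} is the analog of the formula $y^2-\varepsilon^2$ of Example~\ref{ex:model}.

\section{A K\"ahler class on the quadric}\label{sec:kahler}

It remains to find a K\"ahler class on which \eqref{eq:quadric} vanishes. The class $\kappa$ of \eqref{eq:kappa} gives the positive value $(k^2-\tau^2)\Lambda$, and the general fact that produced it gives no control on how large $\tau$ may be. To raise the coefficient of $-e$ without changing $\theta$, we add multiples of $\mu-e$, and we need to know that this preserves positivity. The class $\mu$ alone is negative on $\Sigma$ by \eqref{eq:sigma}, so the claim must come from a geometric meaning of the difference. In a fiber of $\pi$, the class $\mu-e$ is that of the lines through the point $\ell_s$, and these are parametrized by $\mathbb{P}(Q_s)$. This is why $Q$ enters.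

\begin{lemma}\label{lem:M}
There is a line subbundle $M\subset(\pi\beta)^*Q$ with $c_1(M)=-(\mu-e)$.
\end{lemma}

\begin{proof}
Consider the composite $\phi\colon\mathcal{O}(-1)\to\pi^*E\to\pi^*Q$ on $Z$. At a point $z\neq\ell_s$ over $s$, the line $z$ injects into $E_s/\ell_s$, so $\phi$ does not vanish off $\Sigma$. Near $\Sigma$, take a local frame $v,v_1,v_2$ of $E$ with $v$ spanning $\ell$, and fiber coordinates $w_1,w_2$ with $z=[v+w_1v_1+w_2v_2]$. Then $\Sigma=\{w_1=w_2=0\}$, and $\phi$ sends the frame $v+w_1v_1+w_2v_2$ of $\mathcal{O}(-1)$ to $w_1\bar v_1+w_2\bar v_2$, where bars denote images in $Q$. In the chart $w_1=t$, $w_2=ty$ of the blow-up, $D=\{t=0\}$ and the image is $t(\bar v_1+y\bar v_2)$; the other chart is obtained by exchanging the indices. So $\beta^*\phi$ is a local equation of $D$ times a nowhere vanishing map, and it extends to a nowhere vanishing map from $M=\beta^*\mathcal{O}(-1)\otimes\mathcal{O}(D)$ to $(\pi\beta)^*Q$.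
\end{proof}

\begin{proposition}\label{prop:semipositive}
The class $\mu-e$ is represented by a closed semipositive $(1,1)$-form on $X$.
\end{proposition}

\begin{proof}
We work on $\widetilde X$, with the pull-backs $\widetilde M\subset\widetilde Q$ of $M$ and $Q$. Over $s\in\mathbb{B}$, with $v=v(s)$, identify $V/\mathbb{C}v$ with the orthogonal complement $v^\perp$, on which $h$ is positive definite. The projection of $a\in V$ to $v^\perp$ is $a-\frac{h(a,v)}{h(v,v)}v$, so the resulting metric on $\widetilde Q$ is
\[
\|\bar a\|^2=h(a,a)-\frac{|h(a,v)|^2}{h(v,v)} .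
\]
The group $G$ acts on $\widetilde X$ and on $\widetilde Q$, preserving this metric. It preserves $\widetilde M$, which off $\widetilde D$ is the image of the tautological line and over $\widetilde D$ is determined by continuity. Let $\xi$ be minus the Chern form of the induced metric on $\widetilde M$. It is $G$-invariant and descends to a form on $X$ representing $-c_1(M)=\mu-e$. Since $G$ is transitive on $\mathbb{B}$, it suffices to show that $\xi\ge0$ at each point $P\in\widetilde X$ lying over $s=0$.

The vectors $v(s),e_1,e_2$ form a basis of $V$, so $\bar e_1,\bar e_2$ is a holomorphic frame of $\widetilde Q$. Near $P$, a holomorphic frame of $\widetilde M$ has the form $\bar a=a_1\bar e_1+a_2\bar e_2$, where $a_1,a_2$ are holomorphic functions without common zero. With $|a|^2=|a_1|^2+|a_2|^2$ we have $h(a,a)=|a|^2$, $h(a,v)=a_1\bar s_1+a_2\bar s_2$ and $h(v,v)=-(1-|s|^2)$. Hence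
\begin{equation}\label{eq:logsplit}
\log\|\bar a\|^2=\log|a|^2+\log\Big(1+\frac{|a_1\bar s_1+a_2\bar s_2|^2}{|a|^2(1-|s|^2)}\Big),
\end{equation}
and $\xi=\frac{i}{2\pi}\partial\bar\partial\log\|\bar a\|^2$. The form $\frac{i}{2\pi}\partial\bar\partial\log|a|^2$ is the pull-back of the Fubini--Study form by $[a_1:a_2]$, so it is semipositive. The second term of \eqref{eq:logsplit} is a smooth nonnegative function that vanishes where $s=0$. It has a minimum at $P$, so its complex Hessian at $P$ is semipositive.
\end{proof}

This is the one place where the ball behaves differently from the plane. For a positive definite $h$, as in Example~\ref{ex:model}, $h(v,v)$ is positive and the second term of \eqref{eq:logsplit} has a maximum at $P$.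

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The projective fourfold $X$ and the foliation $\mathcal{F}$ were constructed in Section~\ref{sec:fourfold}. The decomposition of $H^{1,1}(X)$ is \eqref{eq:h11}, and the criterion for $\iota_{\mathcal{F}}(\gamma^2)=0$ is Proposition~\ref{prop:criterion}. With $\kappa$, $k$, $\tau$ as in \eqref{eq:kappa}, set
\[
\gamma=\kappa+(k-\tau)(\mu-e)=(k-\tau+1)\mu+k\lambda-ke .
\]
The sum of a K\"ahler form and a closed semipositive form is a K\"ahler form, and $k-\tau>0$, so $\gamma$ is a K\"ahler class by Proposition~\ref{prop:semipositive}. It is rational. Here $\theta=k\lambda$ and $\varepsilon=k$, so $\int_S\theta^2=k^2\Lambda=\varepsilon^2\Lambda$ and $\iota_{\mathcal{F}}(\gamma^2)=0$.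
\end{proof}

\begin{remark}
The K\"ahler cone is open, so $\gamma\pm\delta\lambda$ is K\"ahler for small $\delta>0$, and \eqref{eq:quadric} gives it the value $((k\pm\delta)^2-k^2)\Lambda$. Thus the ``volume of the leaves'' $\int_X\mu^2\gamma^2$ takes both signs on the K\"ahler cone of $X$.
\end{remark}

\section{The range of dimensions}\label{sec:range}

We prove Theorem~\ref{thm:B}. Products carry the counterexample to all $p,q\ge2$; the main point is the positive result in codimension one.

\begin{proposition}\label{prop:products}
For all $p,q\ge2$ there is a regular foliation of dimension $p$ and codimension $q$ on a projective manifold that is not cohomologically K\"ahler.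
\end{proposition}

\begin{proof}
Let $(X_0,\mathcal{F}_0,\gamma_0)$ be as in Theorem~\ref{thm:A}, let $Y=\mathbb{P}^{p-2}$ and $W=\mathbb{P}^{q-2}$, and let $\gamma_Y,\gamma_W$ be their hyperplane classes (zero for a point). On $X=X_0\times Y\times W$, with projections $\mathrm{pr}_0,\mathrm{pr}_Y,\mathrm{pr}_W$, the subbundle $T_{\mathcal{F}}=\mathrm{pr}_0^*T_{\mathcal{F}_0}\oplus\mathrm{pr}_Y^*T_Y$ is a regular foliation of dimension $p$ and codimension $q$: locally it is given by the product of a submersion defining $\mathcal{F}_0$ with $\mathrm{pr}_W$. The class $\gamma=\mathrm{pr}_0^*\gamma_0+\mathrm{pr}_Y^*\gamma_Y+\mathrm{pr}_W^*\gamma_W$ is K\"ahler.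

Pull-back followed by the inclusion of a summand of $T^*_{\mathcal{F}}=\mathrm{pr}_0^*T^*_{\mathcal{F}_0}\oplus\mathrm{pr}_Y^*\Omega^1_Y$ gives algebra homomorphisms $R(T^*_{\mathcal{F}_0})\to R(T^*_{\mathcal{F}})$ and $R(\Omega^1_Y)\to R(T^*_{\mathcal{F}})$. Let $A$ and $B$ be the images of $\rho(\gamma_0)$ and $\gamma_Y$. Forms pulled back from $W$ vanish on $T_{\mathcal{F}}$, so $\rho(\gamma)=A+B$ and
\[
\iota_{\mathcal{F}}(\gamma^p)=\sum_{i=0}^p\binom{p}{i}A^iB^{p-i}.
\]
For $i\ge2$, $A^i=0$, because $A^2$ is the image of $\rho(\gamma_0)^2=\iota_{\mathcal{F}_0}(\gamma_0^2)=0$. For $i\le1$, $B^{p-i}=0$, because $p-i>\dim Y$. So $\iota_{\mathcal{F}}(\gamma^p)=0$.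
\end{proof}

\begin{proposition}\label{prop:codimone}
A regular foliation of codimension one on a compact K\"ahler manifold of dimension $n\ge2$ is cohomologically K\"ahler.
\end{proposition}

\begin{proof}
Let $\gamma$ be a K\"ahler class. By Lemma~\ref{lem:duality} it suffices to find $a\in H^1(X,N^*)$ with $\int_Xj(a)\gamma^{n-1}\neq0$. The natural candidate for $j(a)$ is the real $(1,1)$-class $c=c_1(N^*)\in H^2(X,\mathbb{R})$. It works when it is nonzero; when it is zero, $N^*$ carries a flat metric, which provides another class.

\emph{Case $c\neq0$.} Let $f_i\colon U_i\to\mathbb{C}$ be local submersions defining $\mathcal{F}$. The forms $df_i$ are frames of $N^*$; write $df_i=g_{ik}\,df_k$. Applying $d$ gives $dg_{ik}\wedge df_k=0$, and since $df_k$ vanishes nowhere, $dg_{ik}$ is a multiple of $df_k$, that is, a section of $N^*$. By Lemma~\ref{lem:basic}, $c=j(a)$ for some $a\in H^1(X,N^*)$, and $c^2=0$ because $q=1$. Recall the Hodge--Riemann relation for $(1,1)$-classes: if $c$ is a nonzero real $(1,1)$-class with $\int_Xc\,\gamma^{n-1}=0$, then $\int_Xc^2\gamma^{n-2}<0$. As $c^2=0$, we conclude that $\int_Xc\,\gamma^{n-1}\neq0$.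

\emph{Case $c=0$.} The Chern form of a metric on $N^*$ is then a $d$-exact real $(1,1)$-form, so by the $\partial\bar\partial$-lemma it equals $i\partial\bar\partial\psi$ for a real smooth function $\psi$ on $X$. Multiplying the metric by $e^{2\pi\psi}$ makes the Chern form zero. For a local frame $t$ on a small ball, $\log\|t\|^2$ is now pluriharmonic, hence equal to $2\operatorname{Re}u$ with $u$ holomorphic, and $e^{-u}t$ is a holomorphic frame of length one. We obtain nowhere vanishing holomorphic $1$-forms $\omega_i$ spanning $N^*$ on open sets $U_i$, with $\omega_i=u_{ik}\omega_k$. The $u_{ik}$ are holomorphic of modulus one, hence locally constant.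

We claim that $d\omega_i=0$. Let $\varpi$ be a K\"ahler form in the class $\gamma$. The forms $\omega_i\wedge d\bar\omega_i$ agree on overlaps, because $u_{ik}$ is locally constant and $|u_{ik}|=1$. Since $\varpi$ is closed, Stokes' theorem gives
\[
\int_Xd\omega_i\wedge d\bar\omega_i\wedge\varpi^{n-2}=\int_Xd\big(\omega_i\wedge d\bar\omega_i\wedge\varpi^{n-2}\big)=0 .
\]
At a point, choose coordinates with $\varpi=\sum_r\varpi_r$, $\varpi_r=i\,dz_r\wedge d\bar z_r$, and write the $(2,0)$-form $d\omega_i$ as $\sum_{r<t}\alpha_{rt}\,dz_r\wedge dz_t$. One has $dz_r\wedge dz_t\wedge d\bar z_r\wedge d\bar z_t=\varpi_r\wedge\varpi_t$, while $dz_r\wedge dz_t\wedge d\bar z_{r'}\wedge d\bar z_{t'}\wedge\varpi^{n-2}=0$ for $\{r,t\}\neq\{r',t'\}$. So the integrand is $(n-2)!\sum_{r<t}|\alpha_{rt}|^2\,\varpi_1\wedge\dots\wedge\varpi_n$, which is nonnegative, and the vanishing of the integral forces $d\omega_i=0$.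

The expressions $\bar\omega_i\otimes\omega_i$ agree on overlaps and define a $(0,1)$-form with values in $N^*$. It is $\bar\partial$-closed, since $\omega_i$ is a holomorphic frame and $\bar\partial\bar\omega_i=\overline{\partial\omega_i}=0$. Let $a\in H^1(X,N^*)$ be its class. Up to a nonzero constant, $j(a)$ is represented by $i\,\omega_i\wedge\bar\omega_i$. In the coordinates above, if $\omega_i=\sum_r\alpha_r\,dz_r$, then $i\,\omega_i\wedge\bar\omega_i\wedge\varpi^{n-1}=(n-1)!\sum_r|\alpha_r|^2\,\varpi_1\wedge\dots\wedge\varpi_n$, which is positive everywhere. Thus $\int_Xj(a)\gamma^{n-1}\neq0$.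
\end{proof}

Integrability was used only in the case $c\neq0$, to make $c$ conormal; this is the step that fails for the distribution on $\mathbb{P}^3$ of Section~\ref{sec:intro}, where $H^1(\mathbb{P}^3,N^*)=H^1(\mathbb{P}^3,\mathcal{O}(-2))=0$. The hypothesis $q=1$ was used to get $c^2=0$ and to pair $\gamma^{p}$ with a class of type $(1,1)$. In the example of Theorem~\ref{thm:A} the conormal class $\mu$ has $\mu^2\neq0$, and it is $\mu^2$ that must be paired with $\gamma^2$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $p,q\ge2$, Proposition~\ref{prop:products} gives a counterexample. Suppose $p\le1$ or $q\le1$, and let $\gamma$ be a K\"ahler class. For $p=0$, $\omega_{\mathcal{F}}=\mathcal{O}_X$ and $\iota_{\mathcal{F}}(\gamma^0)=1\neq0$ in $H^0(X,\mathcal{O}_X)$. For $p=1$, apply Proposition~\ref{prop:known}. For $q=0$, $T_{\mathcal{F}}=T_X$ and $\iota_{\mathcal{F}}(\gamma^n)=\gamma^n\neq0$. For $q=1$ and $p\ge1$, we have $n\ge2$ and Proposition~\ref{prop:codimone} applies. Finally, $p+q\le3$ forces $p\le1$ or $q\le1$, so the conjecture holds in dimension at most $3$, and Theorem~\ref{thm:A} is a counterexample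 in dimension $4$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Borel}
A.~Borel, \emph{Compact Clifford--Klein forms of symmetric spaces}, Topology \textbf{2} (1963).

\bibitem{DPPT}
St\'ephane Druel, Jorge Vit\'orio Pereira, Brent Pym, Fr\'ed\'eric Touzet, \emph{Numerically flat foliations and holomorphic Poisson geometry}, arXiv:2411.08806 (2024).

\end{thebibliography}
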